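# Gorenstein colength can exceed $\lambda(R/\operatorname{soc}R)$

## 1. The guess $g(R)\le\lambda(R/\operatorname{soc}R)$ and small rings that obey it

Let $(R,\mathfrak m,k)$ be an Artinian local ring. How far is $R$ from being a quotient of a Gorenstein ring of nearly the same size? The number that measures this will be called $g(R)$, and the question for today, taken from H. Ananthnarayan, "Computing Gorenstein Colength", arXiv:0810.4542 (2008), is whether
$$g(R)\le\lambda(R/\operatorname{soc}R)$$
for every Artinian local ring $R$. The answer one would first guess is *yes*. Let us fix the words, see why the guess is natural, and test it.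

We write $\lambda(-)$ for length and $\operatorname{soc}(R)=(0:_R\mathfrak m)$ for the socle. An Artinian local ring is Gorenstein exactly when its socle is one-dimensional over the residue field.

**Definition (Gorenstein colength).**
$$g(R)=\min\{\lambda(S)-\lambda(R): S\text{ is a Gorenstein Artin local ring mapping onto }R\}.$$

A surjection between rings of equal length is an isomorphism, so $g(R)=0$ if and only if $R$ is Gorenstein. Let $\omega$ be the canonical module of $R$, which for an Artinian ring is the injective hull of $k$. Recall that $\omega$ is faithful, that $\operatorname{soc}\omega\simeq k$, and that $(-)^\vee=\operatorname{Hom}_R(-,\omega)$ is exact and preserves length; moreover $R^\vee=\omega$, and $R$ is Gorenstein if and only if $R\simeq\omega$. The trace ideal of $\omega$ is $\omega^*(\omega)=\langle f(\omega):f\in\operatorname{Hom}_R(\omega,R)\rangle$. We take as known that the rings $S$ in the definition always exist, and that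
$$\lambda(R/\omega^*(\omega))\le\min\{\lambda(R/\mathfrak a):\mathfrak a\text{ an ideal of }R,\ \mathfrak a\simeq\mathfrak a^\vee\}\le g(R)\le\lambda(R).\tag{1}$$

The last inequality can be seen at once. Let $R\ltimes\omega$ be $R\oplus\omega$ with the product $(r,w)(r',w')=(rr',rw'+r'w)$. It is local, maps onto $R$, and has length $2\lambda(R)$. If $(r,w)$ lies in its socle, then $(r,w)(0,w')=(0,rw')=0$ for all $w'$, so $r=0$ because $\omega$ is faithful; then $\mathfrak mw=0$, so $w\in\operatorname{soc}\omega\simeq k$. Hence the socle is one-dimensional, $R\ltimes\omega$ is Gorenstein, and $g(R)\le\lambda(R)$.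

**Why one would guess yes.** The socle is a vector space, $\operatorname{soc}(R)\simeq k^r$, and $\operatorname{Hom}_R(k,\omega)\simeq\operatorname{soc}\omega\simeq k$. So $\operatorname{soc}(R)\simeq\operatorname{soc}(R)^\vee$ is a self-dual ideal, and
$$\min\{\lambda(R/\mathfrak a):\mathfrak a\simeq\mathfrak a^\vee\}\le\lambda(R/\operatorname{soc}R).\tag{2}$$
If the middle inequality in (1) were always an equality, the guess would follow.

**An example of these notions.** Take $R=k[x,y]/(x,y)^2$. A map $\omega\to R$ is never onto, since otherwise $R\simeq\omega$ by length and $R$ would be Gorenstein, whereas its socle is $\mathfrak m\simeq k^2$. So $\omega^*(\omega)\subset\mathfrak m$. On the other hand $\omega/\mathfrak m\omega$ is dual to $\operatorname{soc}R$, hence nonzero, so there are surjections $\omega\to k$. Composing these with the maps $k\to\mathfrak m=\operatorname{soc}R$, we get every element of $\mathfrak m$. Thus $\omega^*(\omega)=\mathfrak m$. The first two terms of (1) are both $1$, the last is $3$, and we now see that $g(R)=1$, as a case of the following.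

**Proposition 1 (the guess holds when $\mathfrak m^2=0$, equicharacteristic case).** If $R$ contains a field and $\mathfrak m^2=0$, then $g(R)\le\lambda(R/\operatorname{soc}R)$.

*Proof.* If $R$ is Gorenstein, $g(R)=0$. Suppose it is not. Since $R$ is complete and contains a field, Cohen's structure theorem gives a coefficient field $k\subset R$. Let $x_1,\dots,x_e$ be a $k$-basis of $\mathfrak m$. Then $R=k\oplus\mathfrak m$ with $\mathfrak m^2=0$, so $R\simeq k[x_1,\dots,x_e]/(x)^2$. For $e\le1$ this is Gorenstein, so $e\ge2$. Then $\operatorname{soc}R=\mathfrak m$ and $\lambda(R/\operatorname{soc}R)=1$. Put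
$$S=k[x_1,\dots,x_e]/(x_ix_j,\ x_i^2-x_j^2: i\ne j).$$
The ideal is homogeneous, and in degree $2$ it has codimension $1$ and does not contain $x_1^2$. In degree $3$ everything is zero, since $x_i^3=x_ix_j^2=0$. So $S$ has basis $1,x_1,\dots,x_e,x_1^2$ and length $e+2$. If $c_0+\sum c_ix_i+d\,x_1^2$ is in the socle, multiplying by $x_i$ gives $c_0x_i+c_ix_1^2=0$, so $c_0=0$ and all $c_i=0$. Hence $\operatorname{soc}S=k\,x_1^2$, $S$ is Gorenstein, and $S/\operatorname{soc}S\simeq R$. So $g(R)\le1$. $\square$

**A second test.** Let $R=k[x,y]/(x,y)^{s+1}$. Its socle is the part of degree $s$, so $\lambda(R/\operatorname{soc}R)=\tfrac{s(s+1)}2$. The ring $S=k[x,y]/(x^{s+1},y^{s+1})$ has socle $k\,x^sy^s$ and maps onto $R$, and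
$$\lambda(S)-\lambda(R)=(s+1)^2-\tfrac{(s+1)(s+2)}2=\tfrac{s(s+1)}2 .$$
The guess holds, and this $S$ gives exactly the guessed bound.

**A third test, which will be our running example.** Let $R=k[x,y]/(xy,x^3,y^3)$, with basis $1,x,y,x^2,y^2$, socle $(x^2,y^2)$ and $\lambda(R/\operatorname{soc}R)=3$. Two Gorenstein rings map onto it:

- $S=k[x,y]/(xy,x^4-y^4)$, with basis $1,x,y,x^2,y^2,x^3,y^3,x^4$ and socle $k\,x^4$. The colength is $8-5=3$.
- $S'=k[x,y]/(xy,x^3-y^3)$, with basis $1,x,y,x^2,y^2,x^3$ and socle $k\,x^3$. The colength is $6-5=1$.

Since $R$ is not Gorenstein, $g(R)=1\le3$.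

So far the guess survives. It is nevertheless false, already for $\mathfrak m^3=0$, and the failure is as bad as the bound $g(R)\le\lambda(R)$ allows.

## 2. The rings $R_U$ and the theorems

Let $k$ be a field of characteristic $0$, let $n,s\ge2$, and let $P=k[X_1,\dots,X_n]$, with $P_d$ the forms of degree $d$. Put
$$N=\dim P_s=\tbinom{n+s-1}{s},\qquad M=\dim P_{\le s-1}=\tbinom{n+s-1}{s-1},\qquad D=\dim P_{2s}=\tbinom{n+2s-1}{2s}.$$
For a subspace $U\subset P_s$ of codimension $t$, $1\le t<N$, put
$$R_U=P/\big(UP+(X_1,\dots,X_n)^{s+1}\big).$$
This is the polynomial ring cut off above degree $s$, with the forms of $U$ killed in degree $s$. Since $X_iU\subset(X)^{s+1}$, killing $U$ costs nothing else, and $\lambda(R_U)=M+t$. The ideal $\mathfrak m^s$ has length $t$ and lies in the socle, so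
$$\lambda(R_U/\operatorname{soc}R_U)\le M.\tag{3}$$
The running example is $n=s=2$, $U=\langle XY\rangle$ (writing $X,Y$ for $X_1,X_2$), with $N=3$, $M=3$, $t=2$, $D=5$.

**Definition (generic $U$).** Fix a set $B$ of $t$ monomials of degree $s$. The space $U$ is *generic* if it is spanned by the $N-t$ forms
$$f_\mu=\mu+\sum_{\nu\in B}a_{\mu\nu}\,\nu\qquad(\mu\text{ a monomial of degree }s,\ \mu\notin B),$$
where the $t(N-t)$ elements $a_{\mu\nu}\in k$ are algebraically independent over $\mathbb Q$.

One may take $k=\mathbb C$, or $k=\mathbb Q(a_{\mu\nu})$ with indeterminates $a_{\mu\nu}$. For $n=s=2$ and $B=\{X^2,Y^2\}$ a generic $U$ is spanned by $XY+aX^2+bY^2$ with $a,b$ algebraically independent.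

**Theorem A.** For generic $U$ of codimension $t$, the number $\gamma:=g(R_U)$ satisfies at least one of
$$\gamma\ge N-t,\qquad\gamma\ge t-M,\qquad(N-t-\gamma)(t-M-\gamma)\le D.$$

**Corollary 1 (counterexample).** Take $s=2$, $n=42$, $t=473$ and $U$ generic. Thus $R=k[X_1,\dots,X_{42}]/(430\text{ generic quadrics},(X)^3)$, with Hilbert function $(1,42,473)$. Then $\lambda(R/\operatorname{soc}R)\le43$ but $g(R)\ge44$.

**Theorem B (sharpness of the trivial bound).** For every $\varepsilon>0$ there is an Artinian local ring $R$ with
$$(1-\varepsilon)\lambda(R)\le g(R)\le\lambda(R)\quad\text{and}\quad\lambda(R/\operatorname{soc}R)\le\varepsilon\,\lambda(R).$$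
Hence $\sup_Rg(R)/\lambda(R)=1$, and $g(R)/\lambda(R/\operatorname{soc}R)$ is unbounded. The latter ratio is already unbounded on rings with $\mathfrak m^3=0$; there one can even have $\liminf g(R)/\lambda(R)\ge1-2/\sqrt6>0$ while $\lambda(R/\operatorname{soc}R)/\lambda(R)\to0$.

**Corollary 2.** The bound $\min\{\lambda(R/\mathfrak a):\mathfrak a\simeq\mathfrak a^\vee\}\le g(R)$ can be strict, with arbitrarily large ratio.

## 3. Graded Gorenstein rings from a functional on $P_{2s}$, and what they miss

How would one try to prove $g(R_U)\le M$? The tests suggest a symmetric graded ring whose middle degree is $s$. For a linear map $\Psi:P_{2s}\to k$ put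
$$K_\Psi=\{u\in P_s:\Psi(uv)=0\ \ \forall v\in P_s\}.$$
This is the kernel of the symmetric $N\times N$ matrix $(\Psi(\mu\nu))$, where $\mu,\nu$ run over the monomials of degree $s$. For instance, let $n=s=2$. If $\Psi$ is $1$ on $X^2Y^2$ and $0$ on the other monomials, the matrix in the basis $X^2,XY,Y^2$ is antidiagonal with ones, and $K_\Psi=0$. If $\Psi$ is $1$ on $X^4$ and $Y^4$ and $0$ on the others, the matrix is $\operatorname{diag}(1,0,1)$ and $K_\Psi=\langle XY\rangle$.

For $\Psi\ne0$ let $I_\Psi$ be the homogeneous ideal whose part of degree $d\le2s$ is $\{f\in P_d:\Psi(fg)=0\ \forall g\in P_{2s-d}\}$ and which contains all forms of degree $>2s$. Then $S_\Psi=P/I_\Psi$ is Gorenstein. Indeed, its socle is homogeneous; if $f$ has degree $d<2s$ and all $X_if\in I_\Psi$, then $\Psi(X_ifg)=0$ for all $i$ and all $g\in P_{2s-d-1}$, so $f\in I_\Psi$. Hence the socle is $P_{2s}/\ker\Psi$, which is one-dimensional. The pairing $(f,g)\mapsto\Psi(fg)$ makes the Hilbert function symmetric about $s$, and $(I_\Psi)_s=K_\Psi$.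

Now $S_\Psi$ maps onto $R_U$, with $X_i\mapsto X_i$, exactly when $I_\Psi$ is zero in degrees $<s$ and $K_\Psi\subset U$. In that case $\lambda(S_\Psi)=2M+N-\dim K_\Psi$, and the colength is
$$M+(N-t-\dim K_\Psi).$$
So the best case is $K_\Psi=U$, with colength exactly $M$. This is how $k[x,y]/(xy,x^4-y^4)$ arises from the second $\Psi$ above.

**The point where this stops.** Can we find $\Psi$ with $K_\Psi=U$? There are $D$ free parameters in $\Psi$ and $t(N-t)$ in $U$. Take $s=2$. With $t$ near $N/2$, the second number is about $N^2/4\approx n^4/16$, while $D\approx n^4/24$. For $n=9$ and $t=22$ we have $t(N-t)=22\cdot23=506>495=D$. Lemma 2 below, with $J=K_\Psi=U$, makes the count rigorous: $K_\Psi=U$ with $U$ generic forces $t(N-t)\le D$. So the construction fails for generic $U$ as soon as $t(N-t)>D$.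

But this refutes only one construction. A competing $S$ need not be graded and is not determined by a form of degree $2s$. In the running example, $S'=k[x,y]/(xy,x^3-y^3)$ has colength $1$, and all its products of degree $4$ vanish, so the only functional on $P_4$ that it induces is $\Psi=0$. Nor can we count the parameters of all Gorenstein rings: $R\ltimes\omega$ is Gorenstein and maps onto $R$, so such rings carry at least as many parameters as the rings $R$.

**The way past it.** We do not count $S$. We extract from $S$ a short piece of data from which $U$ can be described, using that $\gamma=\lambda(S)-\lambda(R_U)$ is small: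

- a functional $\Psi$ on $P_{2s}$, which costs $D$ parameters;
- the space $J\subset U$ of those forms of $U$ that already vanish in $S$. It has codimension at most $\gamma$ in $U$, because the rest of $U$ injects into the kernel of $S\to R_U$;
- $U$ itself, as a space containing $J$.

The space $J$ lies in $K_\Psi$, and describing $J$ inside $K_\Psi$ costs $j(\kappa-j)$ parameters, where $j=\dim J$ and $\kappa=\dim K_\Psi$. Knowing $J$ saves $tj$ parameters in the description of $U$. If the saving exceeds the cost, then $U$ is not generic. All we need is that $\kappa-j$ is not too large, and this comes from Gorenstein duality in $S$. Lemma 1 produces the data with the two dimension bounds, and Lemma 2 does the count.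

## 4. Extracting $\Psi$ and $J$ from a Gorenstein cover

**Lemma 1.** Let $U\subset P_s$ have codimension $t$, $R=R_U$. Let $\pi:S\to R$ be a surjection from a Gorenstein Artin local ring and $\gamma=\lambda(S)-\lambda(R)$. Then there are a $k$-linear map $\Psi:P_{2s}\to k$ and a subspace $J\subset U\cap K_\Psi$ such that, with $j=\dim J$ and $\kappa=\dim K_\Psi$,
$$\gamma\ge N-t-j,\tag{4}$$
$$\kappa-j\le(M+t+\gamma)-(N-j).\tag{5}$$

No genericity is assumed here.

**Step 1: make $S$ a $k$-algebra and $\pi$ a $k$-algebra map.** This step lets us use linear algebra in $S$, which a priori is only a ring. Since $R\ne0$, the kernel $I=\ker\pi$ lies in $\mathfrak m_S$, hence is nilpotent. Also $\pi^{-1}(\mathfrak m_R)=\mathfrak m_S$, so an element of $S$ is a unit if and only if its image in $R$ is. We lift the inclusion $k\subset R$ to a ring homomorphism $k\to S$.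

Nonzero integers are units in $R$ (characteristic $0$), hence in $S$, so $\mathbb Q\subset S$. Choose a transcendence basis $(b_i)$ of $k/\mathbb Q$ and arbitrary lifts $\tilde b_i\in S$. A nonzero rational polynomial in the $\tilde b_i$ maps to the same polynomial in the $b_i$, a nonzero element of the field $k\subset R$; so it is a unit in $S$. Hence $b_i\mapsto\tilde b_i$ extends to a map $L:=\mathbb Q(b_i)\to S$ lifting $L\subset R$.

The extension $k/L$ is algebraic, and separable because of characteristic $0$. Let $\alpha\in k$ have minimal polynomial $f$ over $L$; then $f(\alpha)=0$ and $f'(\alpha)\neq0$. We claim that $\alpha$ has a unique lift $\tilde\alpha\in S$ with $f(\tilde\alpha)=0$.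

- *Existence.* Let $y\in S$ be any lift of $\alpha$. Then $f(y)\in I$, and $f'(y)$ is a unit since its image $f'(\alpha)$ is. Put $y_1=y-f(y)/f'(y)$. By Taylor expansion $f(y_1)\in f(y)^2S$, and $y_1$ is again a lift of $\alpha$. Repeating this, we reach a root because $I$ is nilpotent.
- *Uniqueness.* If $y$ and $y+z$ are both such roots, then $z\in I$ and $0=f(y+z)-f(y)=z\,(f'(y)+zc)$ for some $c\in S$. The second factor is a unit plus a nilpotent, hence a unit, so $z=0$.

So $\alpha\mapsto\tilde\alpha$ defines an $L$-algebra map $L(\alpha)\to S$ lifting the inclusion $L(\alpha)\subset R$, and it is the only one. Every finite subextension of $k/L$ is of the form $L(\alpha)$. By uniqueness these maps agree on smaller subextensions, and they glue to $k\to S$ lifting $k\subset R$.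

Now $\pi$ is a map of $k$-algebras. The composite $k\to S\to S/\mathfrak m_S=R/\mathfrak m_R=k$ is the identity, so lengths over $S$ are $k$-dimensions.

**Step 2: put a nondegenerate form on $S$.** This is where the Gorenstein property enters. Since $\operatorname{soc}S$ is one-dimensional, we may choose a $k$-linear $\psi:S\to k$ that is nonzero on $\operatorname{soc}S$. Let $0\ne a\in S$. The nonzero ideal $aS$ contains a minimal nonzero ideal, which is killed by $\mathfrak m_S$ and so equals $\operatorname{soc}S$. Thus some multiple $ab$ lies in $\operatorname{soc}S$ with $\psi(ab)\ne0$. So $(a,b)\mapsto\psi(ab)$ is a nondegenerate symmetric bilinear form on $S$, and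
$$\dim A^\perp=\lambda(S)-\dim A\quad\text{for every subspace }A\subset S.$$

**Step 3: define $\Psi$, $J$ and $A$.** This step transports the form to polynomials. Choose lifts $x_i\in S$ of the images of the $X_i$ in $R$. They give a $k$-algebra map $P\to S$, $f\mapsto f(x)$, and $\pi(f(x))$ is the image of $f$ in $R$. Put
$$\Psi(f)=\psi(f(x))\ \ (f\in P_{2s}),\qquad J=\{u\in P_s:u(x)=0\},\qquad A=\{u(x):u\in P_s\}\subset S.$$
For $u\in P_s$, $\pi(u(x))=0$ if and only if $u\in UP+(X)^{s+1}$, that is, if and only if $u\in U$. Hence $J\subset U$. If $u\in J$, then $\Psi(uv)=\psi(u(x)v(x))=0$ for all $v\in P_s$, so $J\subset K_\Psi$. Finally, $\dim A=N-j$.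

**Step 4: the bound (4), by looking inside $\ker\pi$.** We have $A\cap\ker\pi=\{u(x):u\in U\}$. The map $u\mapsto u(x)$ on $U$ has kernel $J$, so this space has dimension $(N-t)-j$. It sits in $\ker\pi$, which has dimension $\gamma$.

**Step 5: the bound (5), by looking inside $A^\perp$.** The element $u(x)$ with $u\in P_s$ is orthogonal to $A$ if and only if $\psi(u(x)v(x))=\Psi(uv)=0$ for all $v\in P_s$. So $A\cap A^\perp=\{u(x):u\in K_\Psi\}$, and since $J\subset K_\Psi$ its dimension is $\kappa-j$. It sits in $A^\perp$, which by Step 2 has dimension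
$$\lambda(S)-(N-j)=(M+t+\gamma)-(N-j).\qquad\square$$

**Check on the running example** ($N=M=3$, $t=2$). For $S=k[x,y]/(xy,x^4-y^4)$ let $\psi$ be the coefficient of $x^4$. Then $\Psi$ is $1$ on $X^4,Y^4$ and $0$ on the other monomials, $J=K_\Psi=\langle XY\rangle$, $\gamma=3$; the inequalities read $3\ge0$ and $0\le8-2$. For $S'=k[x,y]/(xy,x^3-y^3)$ let $\psi$ be the coefficient of $x^3$. Then $\Psi=0$, $\kappa=3$, $J=\langle XY\rangle$, $\gamma=1$; they read $1\ge0$ and $2\le6-2$. The lemma handles $S'$ as well, although its $\Psi$ is zero.

## 5. Counting transcendence degree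

"Generic" was defined by algebraic independence, so we count parameters by transcendence degree: a field generated over $\mathbb Q$ by $m$ elements has transcendence degree at most $m$, and a field containing $m$ algebraically independent elements has transcendence degree at least $m$. We also use that an $r$-dimensional subspace of a $c$-dimensional space with a chosen basis is the row space of a unique $r\times c$ matrix in reduced row echelon form. Its $r$ pivot columns form an identity matrix, so at most $r(c-r)$ of its entries are not prescribed to be $0$ or $1$.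

**Lemma 2.** Let $U$ be generic of codimension $t$, let $\Psi:P_{2s}\to k$ be linear, and let $J\subset U\cap K_\Psi$ be a subspace. With $j=\dim J$ and $\kappa=\dim K_\Psi$,
$$j\,(j+t-\kappa)\le D.\tag{6}$$

Identify $P_s=k^N$ through the monomial basis.

**Step 1: a field over which $K_\Psi$ is defined.** Let $F_0\subset k$ be generated over $\mathbb Q$ by the $D$ values of $\Psi$ on the monomials of degree $2s$. Then $\operatorname{trdeg}F_0\le D$. The matrix $(\Psi(\mu\nu))$ has entries in $F_0$, so its kernel $K_\Psi$ has a basis in $F_0^N$.

**Step 2: enlarge it so that $J$ is defined.** With respect to that basis of $K_\Psi$, the subspace $J$ is the row space of a reduced echelon matrix of size $j\times\kappa$, with at most $j(\kappa-j)$ non-prescribed entries. Adjoin them to $F_0$ to get $F_1$. Then $J$ has a basis in $F_1^N$.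

**Step 3: enlarge it so that $U$ is defined.** Complete the basis of $J$ to a basis of $k^N$ by standard basis vectors; their classes are a basis of the $(N-j)$-dimensional space $k^N/J$. The space $U/J$ has dimension $N-t-j$ and codimension $t$ there. So it is the row space of a reduced echelon matrix with at most $(N-t-j)t$ non-prescribed entries. Adjoin them to get $F_2$. The rows, read as combinations of standard basis vectors, together with the basis of $J$, form a basis of $U$ in $F_2^N$.

**Step 4: recover the $a_{\mu\nu}$.** Write the basis from Step 3 as the rows of an $(N-t)\times N$ matrix $C$ over $F_2$, and the basis $(f_\mu)$ as the rows of a matrix $C'$. Then $C=EC'$ with $E$ invertible. The columns of $C'$ outside $B$ form the identity matrix, so the columns of $C$ outside $B$ form $E$. Hence $E$ has entries in $F_2$, and so does $C'=E^{-1}C$. Thus all $a_{\mu\nu}\in F_2$.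

**Step 5: compare.** The $t(N-t)$ elements $a_{\mu\nu}$ are algebraically independent, so
$$t(N-t)\le\operatorname{trdeg}_{\mathbb Q}F_2\le D+j(\kappa-j)+t(N-t-j).$$
Cancelling $t(N-t)$ leaves $tj\le D+j(\kappa-j)$, which is (6). $\square$

With $J=K_\Psi=U$ we have $j=\kappa=N-t$, and (6) becomes $t(N-t)\le D$, as used in Section 3.

## 6. Proof of Theorem A

Choose $\pi:S\to R_U$ with $\lambda(S)-\lambda(R_U)=\gamma=g(R_U)$, and take $\Psi,J$ from Lemma 1. Suppose that $\gamma<N-t$ and $\gamma<t-M$. We must show the third alternative.

**Step 1: $j$ is large.** By (4), $j\ge N-t-\gamma>0$.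

**Step 2: the saving per dimension of $J$ is large.** By (5), $\kappa\le M+t+\gamma-N+2j$. Hence
$$j+t-\kappa\ \ge\ j+t-(M+t+\gamma-N+2j)=N-j-M-\gamma .$$
Since $J\subset U$, $j\le N-t$, and therefore
$$j+t-\kappa\ \ge\ t-M-\gamma\ >\ 0.\tag{7}$$

**Step 3: multiply.** Both lower bounds are positive, so Lemma 2 gives
$$(N-t-\gamma)(t-M-\gamma)\le j\,(j+t-\kappa)\le D.\qquad\blacksquare$$

## 7. The Hilbert function $(1,42,473)$

*Proof of Corollary 1.* Let $s=2$, $n=42$, $t=473$. Then
$$N=\tbinom{43}2=903,\qquad M=43,\qquad D=\tbinom{45}4=148995,$$
and $N-t=t-M=430$. Suppose $\gamma=g(R)\le43$. Then $N-t-\gamma\ge387$ and $t-M-\gamma\ge387$, both positive, so Theorem A forces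
$$387^2=149769\le(N-t-\gamma)(t-M-\gamma)\le D=148995,$$
which is false. With (3),
$$g(R)\ge44>43\ge\lambda(R/\operatorname{soc}R).\qquad\blacksquare$$

So the inequality $g(R)\le\lambda(R/\operatorname{soc}R)$ fails in general, already with $\mathfrak m^3=0$. For rings containing a field, Proposition 1 shows that the exponent $3$ cannot be lowered to $2$.

**Why $42$.** Let $s=2$. To exclude $\gamma=M$ with Theorem A we need $N-t>M$, $t-M>M$ and $(N-t-M)(t-2M)>D$. The two factors have sum $N-3M=\frac{(n+1)(n-6)}2$. So we need $n>6$ and, by the inequality between arithmetic and geometric means, $(N-3M)^2/4>D$. This says $3(n+1)(n-6)^2>2n(n+2)(n+3)$, or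
$$n^3-43n^2+60n+108>0.$$
For $7\le n\le41$ we have $n(43-n)\ge82$ (the expression is concave in $n$, with values $252$ and $82$ at the ends), while $60+108/n<76$; so the inequality fails. At $n=42$ the left side is $-1764+2520+108=864>0$, and $t=(N+M)/2=473$ is an integer that balances the factors. So $42$ is the first $n$ at which Theorem A with $s=2$ gives $g(R_U)>M$. This says nothing about whether smaller counterexamples exist.

## 8. Growth as $n\to\infty$: proof of Theorem B

**Step 1: a lower bound for $g(R_U)$ with $t$ in the middle.** Work over $k=\mathbb C$, let $n>s$, and take $t=\lfloor(N+M)/2\rfloor$. We have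
$$\frac MN=\frac{\binom{n+s-1}{s-1}}{\binom{n+s-1}{s}}=\frac sn<1,$$
so $M<N$ and $1\le t<N$; a generic $U$ of codimension $t$ makes sense. Moreover
$$N-t\ge\tfrac{N-M}2,\qquad t-M\ge\tfrac{N-M-1}2.$$
If $\gamma=g(R_U)<\frac{N-M-1}2-\sqrt D$, then $N-t-\gamma$ and $t-M-\gamma$ would both exceed $\sqrt D$, and all three alternatives of Theorem A would fail. Hence
$$g(R_U)\ge\frac{N-M-1}2-\sqrt D,\qquad\lambda(R_U)=M+t\le\frac{N+3M}2,$$
$$\frac{g(R_U)}{\lambda(R_U)}\ge\frac{N-M-1-2\sqrt D}{N+3M}.\tag{8}$$
If the right-hand side of (8) is negative, (8) is trivial; otherwise divide the two estimates.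

**Step 2: let $n\to\infty$ with $s$ fixed.** Then $N\to\infty$ and $M/N=s/n\to0$. Since $N\sim n^s/s!$ and $D\sim n^{2s}/(2s)!$,
$$\frac D{N^2}\to\frac{(s!)^2}{(2s)!}=\binom{2s}s^{-1}.$$
Dividing numerator and denominator of (8) by $N$, we get
$$\liminf_{n\to\infty}\frac{g(R_U)}{\lambda(R_U)}\ge1-\frac2{\sqrt{\binom{2s}s}}.\tag{9}$$
By (3), and since $t\ge\frac{N+M-1}2$,
$$\frac{\lambda(R_U/\operatorname{soc}R_U)}{\lambda(R_U)}\le\frac M{M+t}\le\frac Mt\to0.\tag{10}$$

**Step 3: choose $s$, then $n$.** Given $\varepsilon>0$, choose $s$ with $2\binom{2s}s^{-1/2}<\varepsilon/2$, which is possible because $\binom{2s}s\to\infty$. By (9) and (10), for $n$ large $R=R_U$ satisfies $g(R)\ge(1-\varepsilon)\lambda(R)$ and $\lambda(R/\operatorname{soc}R)\le\varepsilon\lambda(R)$. The upper bound $g(R)\le\lambda(R)$ is in (1). So $\sup_Rg(R)/\lambda(R)=1$, and $g(R)/\lambda(R/\operatorname{soc}R)\ge(1-\varepsilon)/\varepsilon$ for these rings with $\varepsilon<1$, which is unbounded.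

**Step 4: the case $\mathfrak m^3=0$.** For $s=2$ the rings $R_U$ have $\mathfrak m^3=0$, and the bound in (9) is $1-2/\sqrt6>0$. With (10), $\lambda(R_U/\operatorname{soc}R_U)/\lambda(R_U)\to0$, so $g(R_U)/\lambda(R_U/\operatorname{soc}R_U)\to\infty$ as $n\to\infty$. $\blacksquare$

## 9. Strictness of the self-dual ideal bound

*Proof of Corollary 2.* Let $m(R)=\min\{\lambda(R/\mathfrak a):\mathfrak a\simeq\mathfrak a^\vee\}$. By (2), $m(R)\le\lambda(R/\operatorname{soc}R)$. For the ring of Corollary 1 this gives $m(R)\le43<44\le g(R)$, so the bound is strict.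

For the ratio, first note that $m(R)>0$ whenever $g(R)>0$: if $m(R)=0$, then $R\simeq R^\vee=\omega$, so $R$ is Gorenstein and $g(R)=0$. For the rings of Theorem B with $\varepsilon<1$ we have $g(R)>0$, and
$$\frac{g(R)}{m(R)}\ge\frac{g(R)}{\lambda(R/\operatorname{soc}R)}\ge\frac{1-\varepsilon}\varepsilon .\qquad\blacksquare$$

The natural reason for the guess was that the middle inequality in (1) might be an equality; this is what fails.

## 10. Rational coefficients and every field of characteristic $0$

A generic $U$ needs a field with many algebraically independent elements. The following removes this need.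

**Proposition 2.** Let $n,s\ge2$ and $1\le t<N$, and let $G\ge0$ be an integer with
$$G<N-t,\qquad G<t-M,\qquad(N-t-G)(t-M-G)>D.$$
Then there is a choice of *rational* $a_{\mu\nu}$ such that $g(R_U)>G$ over every field $k$ of characteristic $0$, where $U$ is spanned over $k$ by the $f_\mu$.

**Step 1: write the data of Lemma 1 as solutions of polynomial conditions over $\mathbb Q$.** Fix $\gamma\in\{0,\dots,G\}$, integers $0\le j\le N-t$ and $0\le\kappa\le N$ satisfying (4) and (5), and a set $T$ of $j$ monomials of degree $s$. Take as unknowns the $a_{\mu\nu}$, the $D$ values of $\Psi$ on monomials, and the entries of a $j\times N$ matrix $Y$ whose columns in $T$ form the identity. Let $J$ be the row space of $Y$. Every $j$-dimensional subspace arises this way for some $T$. Impose the following conditions.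

- $J\subset U$. A vector $v$ lies in $U$ if and only if $v_\nu=\sum_{\mu\notin B}a_{\mu\nu}v_\mu$ for all $\nu\in B$, so these are polynomial equations in $a$ and $Y$.
- $J\subset K_\Psi$. These are polynomial equations in $\Psi$ and $Y$.
- $\dim K_\Psi=\kappa$, that is, $(\Psi(\mu\nu))$ has rank $N-\kappa$. All minors of size $N-\kappa+1$ vanish, and some minor of size $N-\kappa$ does not.

All coefficients are rational, so this defines a scheme of finite type over $\mathbb Q$ with a projection to the affine space $\mathbb A^{t(N-t)}$ of the $a_{\mu\nu}$. Let $Z\subset\mathbb A^{t(N-t)}$ be the union of the images over the finitely many choices of $(\gamma,j,\kappa,T)$. By Chevalley's theorem, $Z$ is a constructible set defined over $\mathbb Q$.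

**Step 2: $Z$ misses the generic point.** This is where the count of Section 5 enters. Suppose the generic point lies in $Z$. Then there is a point above it in one of our schemes, with some residue field $K\supset\mathbb Q(a_{\mu\nu})$. Over $K$ we have algebraically independent $a_{\mu\nu}$ together with $\Psi$ and $J\subset U\cap K_\Psi$ satisfying (4) and (5) for some $\gamma\le G$. Lemma 2 over $K$ gives $j(j+t-\kappa)\le D$. Since $\gamma\le G$, we have $\gamma<N-t$ and $\gamma<t-M$, and Steps 1 and 2 of Section 6, which use only (4), (5) and $j\le N-t$, give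
$$j(j+t-\kappa)\ge(N-t-\gamma)(t-M-\gamma)\ge(N-t-G)(t-M-G)>D,$$
a contradiction.

**Step 3: pick a rational point outside $Z$.** Write $Z$ as a finite union of nonempty sets $O\cap C$ with $O$ open and $C$ closed. If some $C$ were the whole affine space, then $O\cap C=O$ would be a nonempty open set and would contain the generic point. So every $C$ is proper, and as affine space is irreducible, $Z$ lies in the zero set of some nonzero $H\in\mathbb Q[a_{\mu\nu}]$. Since $\mathbb Q$ is infinite, there is a rational $a$ with $H(a)\ne0$.

**Step 4: this $a$ works over every $k$.** Let $k$ have characteristic $0$ and suppose $g(R_U)\le G$ over $k$ for this $a$. Apply Lemma 1 over $k$, which needs no genericity, to a ring $S$ with $\lambda(S)-\lambda(R_U)=g(R_U)$. It produces $\Psi$ and $J$ over $k$ satisfying (4) and (5) with $\gamma\le G$, hence a $k$-point of one of the schemes of Step 1 lying over the rational point $a$. So $a\in Z$, contradicting $H(a)\ne0$. $\square$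

For $n=42$, $s=2$, $t=473$ and $G=43$ the hypotheses hold, since $43<430$ and $387^2=149769>148995$. So over every field of characteristic $0$, including $\mathbb Q$, there is a ring $R$ with Hilbert function $(1,42,473)$ and $g(R)\ge44>43\ge\lambda(R/\operatorname{soc}R)$.
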